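# Joining metrics inside a chamber: period points on four-manifolds with $b^+=1$

## 1. Product metrics on $T^2\times S^2$

Let $X=T^2\times S^2$, where $T^2=\mathbb R^2/\mathbb Z^2$ has coordinates $x_1,x_2$ and $S^2\subset\mathbb R^3$ is the unit sphere. Put $\alpha=dx_1\wedge dx_2$, and let $\beta$ be the rotation-invariant area form on $S^2$ of total area $1$. Pulled back to $X$, the two forms give a basis of $H^2(X;\mathbb Z)=\mathbb Z^2$, with $\alpha\cdot\alpha=\beta\cdot\beta=0$ and $\alpha\cdot\beta=1$.

Take a product metric $g=g_T+g_S$ whose factors have area forms $dA_T,dA_S$ and total areas $a,b$. In an oriented orthonormal coframe adapted to the product, $dA_T=e^{12}$ and $dA_S=e^{34}$, and the Hodge star exchanges them. So $dA_T+dA_S$ is closed and self-dual, hence harmonic, and $dA_T-dA_S$ is closed and anti-self-dual. Since $b_2=2$, these span the harmonic forms and $b^+=b^-=1$. The self-dual harmonic line is spanned by a form in the class $a\alpha+b\beta$; up to scale, all that is left of the metric is the ratio $a:b$. This ratio is the *period point* of $g$.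

Mark one value on the line of ratios. For $\xi=\alpha-2\beta$ we have $\xi\cdot(a\alpha+b\beta)=b-2a$, which vanishes exactly when $b=2a$. Call this point a wall. Suppose two metrics lie on the same side of it. Can we join them without crossing it?

*The straight segment.* The space of metrics is convex, so try $(1-t)g_0+tg_1$. Let the sphere be round of area $3$, and on the torus take $L^2dx_1^2+L^{-2}dx_2^2$ and $L^{-2}dx_1^2+L^2dx_2^2$. Both torus metrics have area $1$, so both period points are $1:3$, on the side $2a<b$. The midpoint of the segment has torus metric $A(dx_1^2+dx_2^2)$ with $A=\frac12(L^2+L^{-2})$, of area $A$, and period point $A:3$. For $L=2$ we get $2A=\frac{17}4>3$. The segment begins and ends at one and the same period point, and crosses the wall in between. With $L$ large it goes as far as we like. Here the geometric interpolation $L^{2-4t}dx_1^2+L^{-2+4t}dx_2^2$ would have been better: its area is constantly $1$.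

*The geometric interpolation.* So try that one in general: replace $g'=g(A\cdot,\cdot)$ by $g(A^t\cdot,\cdot)$. Let the sphere be round of area $1$. Put $Z=\int_0^1e^{2K\cos2\pi x}dx$ and $f_\pm=\pm K\cos(2\pi x_1)-\frac12\log Z$, and take the torus metrics $e^{2f_\pm}(dx_1^2+dx_2^2)$. Both have area $1$ (the integrals of $e^{\pm2K\cos 2\pi x}$ agree after a half-period shift), so both period points are $1:1$, on the side $2a>b$. The midpoint of the geometric path has torus metric $e^{f_++f_-}(dx_1^2+dx_2^2)$, of area $1/Z$. On $|x|\le\frac16$ we have $\cos2\pi x\ge\frac12$, so $Z\ge\frac13e^K>2$ for $K\ge2$. The midpoint has $2a<b$, and this path too has crossed the wall. Now the straight segment would have worked.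

For these product metrics one of the two interpolations always happened to be available. For arbitrary metrics there is no formula for the period point and neither interpolation is under control. Do good paths exist nevertheless, on every four-manifold with $b^+=1$ and for every pattern of walls?

## 2. Period points, walls and chambers

Let $X$ be a closed, oriented, smooth four-manifold with $b^+(X)=1$, and let $\mathrm{Met}(X)$ be the space of $C^\infty$ Riemannian metrics with the $C^\infty$ topology. All objects are $C^\infty$ and all function spaces carry the $C^\infty$ topology. $X$ is connected until further notice. For a metric $g$ let $\mathcal H^\pm(g)$ be the spaces of self-dual and anti-self-dual harmonic 2-forms. Hodge theory identifies $\mathcal H^+(g)\oplus\mathcal H^-(g)$ with $H^2(X;\mathbb R)$. The intersection form is positive definite on the first summand, negative definite on the second, and the summands are orthogonal.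

**Definition (period map).** The line $\mathcal H^+(g)$ is spanned by some $\omega_g$, and $\langle[\omega_g]\cup[\omega_g],[X]\rangle=\int_X\omega_g\wedge*\omega_g=\|\omega_g\|_{L^2}^2>0$. The *period map* is
$$\pi:\mathrm{Met}(X)\to\mathbb P(H^2(X;\mathbb R)),\qquad\pi(g)=\mathcal H^+(g)=[\omega_g].$$
Its image lies in $\Omega_X=\{[x]:x\in H^2(X;\mathbb R),\ x^2>0\}$. The point $\pi(g)$ is the *period point* of $g$.

**Definition (walls and chambers, Kotschick–Morgan).** Fix an $SO(3)$ bundle $V\to X$ with $w_2(V)\equiv w\pmod 2$ for some $w\in H^2(X;\mathbb Z)$, and let $p=p_1(V)$. A class $\xi\in H^2(X;\mathbb Z)$ defines a *wall of type* $(w,p)$ if $\xi\equiv w\pmod2$, $p\le\xi^2<0$, and $W_\xi=\{[x]\in\Omega_X:\xi\cdot x=0\}$ is non-empty. The walls form a locally finite family of hypersurfaces in $\Omega_X$. The *chambers* are the connected components of the complement in $\Omega_X$ of the union of all walls of type $(w,p)$.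

*Example.* On $T^2\times S^2$ let $L$ be the complex line bundle with $c_1(L)=\alpha-2\beta$ and $V=\underline{\mathbb R}\oplus L$. Then $w_2(V)\equiv w:=\alpha$ and $p=c_1(L)^2=-4$. A class $i\alpha+j\beta$ defines a wall only if $i$ is odd, $j$ is even and $-4\le2ij<0$. This forces $ij=-2$, so $(i,j)=\pm(1,-2)$. There is exactly one wall, the point $[\alpha+2\beta]$, and there are two chambers. This is the wall of Section 1.

The question in general: for $X$ as above with $b^->0$, and any $w,p$, can two metrics with period points in one chamber $\mathcal C$ be joined by a continuous path $g_t$, $t\in[-1,1]$, with all $\pi(g_t)\in\mathcal C$? Feehan and Leness (*Donaldson invariants and wall-crossing formulas. I: Continuity of gluing maps*, arXiv:math/9812060, 1998) record the remark of Kotschick–Morgan that it is not known whether such a path always exists. (If there is no wall, $\Omega_X$ is one chamber and convexity of $\mathrm{Met}(X)$ suffices.) The answer is yes.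

**Theorem A.** Let $X$ be connected with $b^+(X)=1$, and let $U\subset\Omega_X$ be open, connected and non-empty. Then $\pi^{-1}(U)$ is non-empty and path connected.

**Corollary.** For all $X,w,p$ as in the question and every chamber $\mathcal C$, any two metrics in $\pi^{-1}(\mathcal C)$ are joined by a continuous path in $\pi^{-1}(\mathcal C)$.

**Theorem B.** Let $X$ be connected with $b^+(X)=1$.

1. For every open $U\subset\Omega_X$, $\pi:\pi^{-1}(U)\to U$ is a weak homotopy equivalence. In particular $\pi^{-1}(\mathcal C)$ is weakly contractible for every chamber $\mathcal C$.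
2. $\pi$ is surjective, and every fibre $\pi^{-1}(x)$, $x\in\Omega_X$, is path connected.

Theorem B is not needed for the Corollary; it is proved in Section 11, by the same machinery and some transversality.

*Conventions.* For a 4-form $\mu$, $|\mu|$ is its density and $\|\mu\|_1=\int_X|\mu|$. For a 2-form $\beta$ and an oriented surface $\Sigma$, $\int_\Sigma|\beta|$ is the integral of the density $|\beta|_\Sigma|$. An *integral class* is an element of the image of $H^2(X;\mathbb Z)$ in $H^2(X;\mathbb R)$. A smooth map $f:\Sigma\to X$ of a closed oriented surface (or a cycle, or an embedded surface) is *dual* to $c\in H^2(X;\mathbb R)$ if $\int_\Sigma f^*\eta=\int_X\eta\wedge c$ for all closed 2-forms $\eta$ on $X$. For instance, in $T^2\times S^2$ the sphere $\{\mathrm{pt}\}\times S^2$ is dual to $\alpha$ and the torus $T^2\times\{\mathrm{pt}\}$ is dual to $\beta$. We shall often use one piece of linear algebra: at a point of an oriented Riemannian four-manifold, every 2-form can be written $ae^{12}+be^{34}$ in a suitable oriented orthonormal coframe; its square is then $2ab\,d\mathrm{vol}$.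

## 3. Trading metrics for closed two-forms

The period point involves solving an elliptic equation. The purpose of this section is to replace the condition "$\pi(g)$ is near $[h]$" by an inequality that involves no harmonic forms, and then to remove the metric altogether.

The intersection form has signature $(1,n)$ with $n=b^-(X)$, so $\Omega_X$ is hyperbolic $n$-space with distance given by
$$\cosh d([x],[y])=\frac{|x\cdot y|}{\sqrt{x^2y^2}},$$
which induces the topology of $\Omega_X$. Integral classes form a lattice in $H^2(X;\mathbb R)$, so the points $[h]$ with $h$ integral and $h^2>0$ are dense in $\Omega_X$. Call the balls $B_r([h])$, with such $h$ and $r>0$, *rational balls*. They form a basis of the topology: if $B_{2\varepsilon}(x)\subset U$, choose $[h]$ with $d([h],x)<\varepsilon/2$; then $x\in B_\varepsilon([h])\subset U$.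

Fix an integral $h$ with $h^2>0$ and $r>0$. Put $m=h^2$, a positive integer, and $\kappa=\cosh2r>1$. We write $\sigma\in h$ if $\sigma$ is a closed 2-form representing $h$, and $\|\sigma\|_g^2=\int_X|\sigma|_g^2\,d\mathrm{vol}_g$. Define
$$M_\sigma=\{g\in\mathrm{Met}(X):\|\sigma\|_g^2<\kappa m\},\qquad\mathcal S=\{\sigma\in h:\|\sigma\wedge\sigma\|_1<\kappa m\}.$$
The second definition contains no metric.

**Lemma 1.**

* (a) $\pi^{-1}(B_r([h]))=\bigcup_{\sigma\in h}M_\sigma$. In particular this set is open, so $\pi$ is continuous.
* (b) If $M_\sigma\ne\emptyset$, then $\sigma\in\mathcal S$.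
* (c) Fix a metric $g_0$, write $\sigma=g_0(S_\sigma\cdot,\cdot)$, and for $\delta>0$ let $G_\delta(\sigma)=g_0((-S_\sigma^2+\delta)^{1/2}\cdot,\cdot)$. If $\mathcal K\subset\mathcal S$ is compact, then $G_\delta(\sigma)\in M_\sigma$ for all $\sigma\in\mathcal K$ once $\delta$ is small.
* (d) For metrics $g,g'$ let $A=g^{-1}g'$ and $g_t=g(A^t\cdot,\cdot)$, $t\in[0,1]$. This path of metrics from $g$ to $g'$ depends continuously on $(g,g',t)$. If $g,g'\in M_\sigma$, then all $g_t\in M_\sigma$.

*Proof.* (a) Let $\omega$ be a generator of $\mathcal H^+(g)$ of norm $1$ and $u=[\omega]$, so $u^2=1$. Let $x\in H^2(X;\mathbb R)$ and let $\sigma$ be its $g$-harmonic representative. Its self-dual part is a multiple of $\omega$, with coefficient $\int\sigma\wedge*\omega=\int\sigma\wedge\omega=x\cdot u$, and $x^2=\|\sigma^+\|^2-\|\sigma^-\|^2$. Harmonic representatives minimize the $L^2$ norm, so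
$$\mathcal E_g(x):=\min_{\sigma'\in x}\|\sigma'\|_g^2=\|\sigma^+\|^2+\|\sigma^-\|^2=2(x\cdot u)^2-x^2.\tag{1}$$
For $x=h$ and $d=d([h],\pi(g))$ we have $(h\cdot u)^2=m\cosh^2d$, hence $\mathcal E_g(h)=m(2\cosh^2d-1)=m\cosh2d$. So $d<r$ if and only if the minimum is below $\kappa m$, that is, if and only if $g\in M_{\sigma'}$ for some $\sigma'\in h$. Each $M_{\sigma'}$ is open, since $g\mapsto\|\sigma'\|_g^2$ is continuous. The rational balls form a basis, so $\pi$ is continuous.

(b) For every metric, $|\sigma\wedge\sigma|=\big||\sigma^+|^2-|\sigma^-|^2\big|d\mathrm{vol}_g\le|\sigma|_g^2\,d\mathrm{vol}_g$. Integrate.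

(c) The endomorphism $S_\sigma$ is $g_0$-skew, so $-S_\sigma^2+\delta$ is $g_0$-symmetric and positive definite. The square root is smooth on positive definite matrices, so $G_\delta(\sigma)$ is a smooth metric depending continuously on $\sigma$. At a point write $\sigma=ae^{12}+be^{34}$ in an oriented $g_0$-orthonormal coframe. Then $-S_\sigma^2$ has eigenvalues $a^2,a^2,b^2,b^2$. With $h_1=\sqrt{a^2+\delta}$, $h_2=\sqrt{b^2+\delta}$ the metric $g=G_\delta(\sigma)$ is $h_1(e_1^2+e_2^2)+h_2(e_3^2+e_4^2)$ (squares of the coframe elements). So $|e^{12}|_g^2=h_1^{-2}$, $|e^{34}|_g^2=h_2^{-2}$, $d\mathrm{vol}_g=h_1h_2\,d\mathrm{vol}_0$, and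
$$|\sigma|_g^2d\mathrm{vol}_g=\Big(\frac{a^2}{h_1^2}+\frac{b^2}{h_2^2}\Big)h_1h_2\,d\mathrm{vol}_0\le(|a|h_2+|b|h_1)\,d\mathrm{vol}_0\le\big(2|ab|+\sqrt\delta(|a|+|b|)\big)d\mathrm{vol}_0,$$
using $|a|\le h_1\le|a|+\sqrt\delta$ and likewise for $b,h_2$. Here $2|ab|\,d\mathrm{vol}_0=|\sigma\wedge\sigma|$. On the compact set $\mathcal K$ the continuous function $\|\sigma\wedge\sigma\|_1$ has a maximum below $\kappa m$ and $|a|+|b|$ is bounded. Integrating, $\|\sigma\|^2_{G_\delta(\sigma)}<\kappa m$ on $\mathcal K$ for small $\delta$.

(d) $A$ is $g$-symmetric and positive definite, and $A^t=\exp(t\log A)$ depends continuously on all data. At a point take a $g$-orthonormal basis diagonalizing $A$, with eigenvalues $e^{2\mu_i}$. Then $g_t$ has eigenvalues $e^{2t\mu_i}$ and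
$$|\sigma|_{g_t}^2\,d\mathrm{vol}_{g_t}=\sum_{i<j}\sigma_{ij}^2\,e^{t(\sum_k\mu_k-2\mu_i-2\mu_j)}\,d\mathrm{vol}_g,\tag{2}$$
a sum of exponentials in $t$ with non-negative coefficients, hence convex in $t$. So $\|\sigma\|_{g_t}^2$ is convex in $t$, and it is below $\kappa m$ on $[0,1]$ if it is at both ends. $\square$

*Check on Section 1.* Let $h=\alpha+\beta$, $m=2$, and let $g$ be a product metric with areas $a,b$. The harmonic representative of $h$ is $\frac1adA_T+\frac1bdA_S$, of square norm $ab(a^{-2}+b^{-2})=\frac ba+\frac ab$. On the other hand $\cosh d=\frac{a+b}{2\sqrt{ab}}$, so $m\cosh2d=\frac{(a+b)^2}{ab}-2=\frac ab+\frac ba$, as (a) says. In the first example of Section 1 the form $\alpha+3\beta$ is harmonic of square norm $6=(\alpha+3\beta)^2$ for both end metrics. By (d) its norm stays at most $6$ on the geometric path, and by (1) it is never less. So the period point does not move, as we saw.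

Lemma 1 reduces our task. Each non-empty $M_\sigma$ is path connected by (d). A path $\sigma_s$ in $\mathcal S$ yields a path of metrics $G_\delta(\sigma_s)\in M_{\sigma_s}$ by (c). So path connectedness of $\pi^{-1}(B_r([h]))$ will follow from that of $\mathcal S$. We shall prove more.

**Proposition 2.** $\mathcal S$ is non-empty, and every continuous map from a compact metrizable space $K$ to $\mathcal S$ is homotopic in $\mathcal S$ to a constant map. In particular (two-point $K$) $\mathcal S$ is path connected.

## 4. The cross term, and why $\mathcal S$ is not convex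

The set of all $\sigma\in h$ is an affine space, so the first thing to try is the segment between two points of $\mathcal S$:
$$\big((1-s)\sigma+s\sigma'\big)^2=(1-s)^2\sigma\wedge\sigma+2s(1-s)\,\sigma\wedge\sigma'+s^2\sigma'\wedge\sigma'.$$
The coefficients are non-negative with sum $1$. If $\|\sigma\wedge\sigma'\|_1<\kappa m$, the segment stays in $\mathcal S$. The argument stops exactly at this cross term, and $\mathcal S$ is really not convex.

*Example.* On $T^2\times S^2$ take $h=\alpha+\beta$, $m=2$, and let $H_1,H_2,H_3$ be the coordinate functions on $S^2\subset\mathbb R^3$. Put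
$$\sigma=\alpha+\beta+K\cos(2\pi x_1)\,dH_1\wedge dx_1,\qquad\sigma'=\alpha+\beta+K\cos(2\pi x_2)\,dH_2\wedge dx_2 .$$
The added terms are exact, being $d\big(KH_i\cos(2\pi x_i)\,dx_i\big)$. Their products with $\alpha$ vanish because $dx_i$ is repeated, those with $\beta$ because $\beta\wedge dH_i$ is a 3-form on $S^2$, and each has square zero. So $\sigma\wedge\sigma=\sigma'\wedge\sigma'=2\alpha\wedge\beta$, and both forms lie in $\mathcal S$ for every $\kappa>1$. On the sphere $dH_1\wedge dH_2=4\pi H_3\beta$ (at the north pole both sides are $dH_1\wedge dH_2$, and $H_3\cdot$area is characterized by rotation equivariance), hence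
$$\sigma\wedge\sigma'=\big(2-4\pi K^2\cos(2\pi x_1)\cos(2\pi x_2)H_3\big)\,\alpha\wedge\beta .$$
The midpoint of $\sigma,\sigma'$ has square $\alpha\wedge\beta+\frac12\sigma\wedge\sigma'$. The means of $|\cos2\pi x|$ and $|H_3|$ are $\frac2\pi$ and $\frac12$, so this square has $L^1$ norm at least $2\pi K^2\cdot\frac4{\pi^2}\cdot\frac12-2=\frac{4K^2}\pi-2$. For $K$ large the midpoint is outside $\mathcal S$.

So two points of $\mathcal S$ should be joined through intermediate forms $\tau$ for which cross terms can be computed. Take $\tau$ concentrated near an embedded surface $\Sigma$ dual to a multiple $kh$. Then $\|\sigma\wedge\tau\|_1$ will turn into $\frac1k\int_\Sigma|\sigma|$, and two facts are wanted.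

* For $\sigma\in\mathcal S$ there is a surface with $\frac1k\int_\Sigma|\sigma|<\kappa m$. Note that $\frac1k\int_\Sigma|\sigma|\ge\frac1k\big|\int_\Sigma\sigma\big|=h\cdot h=m$ in any case. This is Proposition 9, the heart of the matter: a duality argument compares the minimal $\int|\sigma|$ over cycles with $\|\sigma\wedge\sigma\|_1$.
* For two such surfaces, the cross term of $\tau,\tau'$ is small. If all intersection points of $\Sigma$ and $\Sigma'$ are positive, it will be exactly of size $m$. This is Lemma 6.

## 5. Thom forms of a connected surface

Here we build $\tau$. Let $\Sigma\subset X$ be a connected, closed, oriented, embedded surface dual to $kh$, $k\ge1$. Its normal bundle $N$, oriented by $T\Sigma\oplus N=TX$, has Euler number $[\Sigma]^2=k^2m>0$. Choose a Hermitian metric on $N$ and a tubular neighborhood, with projection $\mathrm{pr}$.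

Recall from Bott–Tu, §6: there is a global angular form $\psi$ on $N\setminus0$, with integral $1$ over the fibre circles and $d\psi=-\mathrm{pr}^*e$, where $e$ represents the Euler class. In a local unitary trivialization with polar fibre coordinates $(\rho,\theta)$ we may take $\psi=\frac{d\theta}{2\pi}+\mathrm{pr}^*\lambda$. Replacing $\psi$ by $\psi-\mathrm{pr}^*\lambda'$ changes $e$ by $d\lambda'$, so every representative of the Euler class occurs. Since $\Sigma$ is connected and its Euler number is positive, we may and do choose $e$ to be a positive area form with $\int_\Sigma e=k^2m$. (For a disconnected surface only the sum of the Euler numbers of the components is known to be positive. This is one reason for insisting on connectedness.)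

Let $\varrho:[0,\infty)\to[-1,0]$ be smooth and non-decreasing, $-1$ on $[0,\frac13]$ and $0$ on $[\frac23,\infty)$. Put $\varrho_\delta(v)=\varrho(|v|/\delta)$ and
$$\Phi_\delta=d(\varrho_\delta\psi)=d\varrho_\delta\wedge\psi-\varrho_\delta\,\mathrm{pr}^*e,\qquad\tau_{\Sigma,\delta}=\tfrac1k\Phi_\delta .$$
Near $\Sigma$ this is $\Phi_\delta=\mathrm{pr}^*e$, so $\Phi_\delta$ extends smoothly over $\Sigma$, and by $0$ outside the tube. It is closed with fibre integral $\varrho(\infty)-\varrho(0)=1$, and represents the Poincaré dual of $\Sigma$ (Bott–Tu). So $\tau_{\Sigma,\delta}\in h$.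

Compute its square. We have $(d\varrho_\delta\wedge\psi)^2=0$, and $e\wedge e$ and $\lambda\wedge e$ vanish because $\Sigma$ is two-dimensional. Hence
$$\Phi_\delta\wedge\Phi_\delta=-2\varrho_\delta\,d\varrho_\delta\wedge\tfrac{d\theta}{2\pi}\wedge\mathrm{pr}^*e\ \ge0,$$
since $-\varrho_\delta\ge0$, $\varrho'\ge0$ and $e>0$. A non-negative 4-form has $L^1$ norm equal to its integral, so
$$\|\tau_{\Sigma,\delta}\wedge\tau_{\Sigma,\delta}\|_1=\int_X\tau_{\Sigma,\delta}^2=h^2=m<\kappa m.\tag{3}$$
Thus $\tau_{\Sigma,\delta}\in\mathcal S$.

**Lemma 3.** $\|\beta\wedge\tau_{\Sigma,\delta}\|_1\to\frac1k\int_\Sigma|\beta|$ as $\delta\to0$, uniformly for $\beta$ in $C^1$-bounded sets of 2-forms.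

*Proof.* Decompose $\Sigma$ into finitely many pieces, overlapping in sets of measure zero, each inside a patch with coordinates $y^1,y^2$ and a unitary trivialization of $N$. Over one piece,
$$\beta\wedge\Phi_\delta=d\varrho_\delta\wedge\tfrac{d\theta}{2\pi}\wedge\beta+d\varrho_\delta\wedge\mathrm{pr}^*\lambda\wedge\beta-\varrho_\delta\,\mathrm{pr}^*e\wedge\beta .$$
The last term is bounded and supported in volume $O(\delta^2)$. The middle one is $O(1/\delta)$ on volume $O(\delta^2)$. Both are negligible. In the first term $d\varrho_\delta\wedge d\theta$ is a multiple of the fibre area form, so only the component $\beta_{12}\,dy^1\wedge dy^2$ contributes, and $\beta_{12}(y,\rho,\theta)=\beta_{12}(y,0)+O(\delta)$ on the support. The fibre form $d\varrho_\delta\wedge\frac{d\theta}{2\pi}$ is non-negative with integral $1$. So the $L^1$ norm of the first term tends to $\int|\beta_{12}(y,0)|\,dy$. All errors are uniform on $C^1$-bounded sets. Sum over the pieces and divide by $k$. $\square$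

## 6. Three surgeries on embedded surfaces

Surfaces are closed, oriented and smooth. The surgeries make an immersed surface embedded, make a disconnected one connected, and remove negative intersections. Each preserves the homology class and barely changes $\int|\sigma|$. We first fix two local models.

**(T) Adapted tubular neighborhoods.** Let $\Sigma$ be embedded, and let $\Sigma_l$ be finitely many embedded surfaces transverse to $\Sigma$, without triple points. Near $p\in\Sigma\cap\Sigma_l$ take defining functions $y$ of $\Sigma$ and $x$ of $\Sigma_l$. By transversality $(x,y)\in\mathbb R^2\times\mathbb R^2$ are coordinates centered at $p$, with $\Sigma=\{y=0\}$ and $\Sigma_l=\{x=0\}$. Choose a metric on $X$ that is Euclidean in these charts near all these (finitely many) points, and use $N=T\Sigma^\perp$ with the induced norm and the exponential map. Near $p$ the fibre over $p$ is $\{x=0\}$. So in this tubular neighborhood $\Sigma_l$ is, near $\Sigma\cap\Sigma_l$, the union of the fibres over $\Sigma\cap\Sigma_l$. By compactness, $\Sigma_l$ meets a sufficiently thin tube in nothing else.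

**(C) Rounding corners.** In a chart $(x,y)\in\mathbb R^2\times\mathbb R^2$ consider the plane $\{x=0\}$ with a disc replaced by a tube,
$$\{x=0,\ |y|\ge r\}\cup\{x_2=0,\ x_1\ge0,\ |y|=r\}.$$
It lies in the slice $x_2=0$ and is the surface of revolution of the profile $\{x_1=0,s\ge r\}\cup\{x_1\ge0,s=r\}$, where $s=|y|$. Inside the ball of radius $r/2$ about the corner $(0,r)$, replace the profile by an arc making it a smooth embedded curve, using one fixed model scaled by $r$. The resulting surface is smooth, embedded and disjoint from $\{y=0\}$. It differs from the cornered one in a set of area $O(r^2)$, and it is homologous to it, since the difference is a cycle in a contractible region.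

**Lemma 4 (resolving double points).** Let $f:\Sigma'\to X$ be an immersion of a closed oriented surface whose only multiple points are finitely many transverse double points, $\sigma$ a 2-form and $\varepsilon>0$. There is an embedded closed oriented surface $\Sigma''$ homologous to $f_*[\Sigma']$ with $\int_{\Sigma''}|\sigma|\le\int_{\Sigma'}|f^*\sigma|+\varepsilon$.

*Proof.* Near a double point choose coordinates $(\zeta_1,\zeta_2)\in\mathbb C^2$ in which the two oriented sheets are $\{\zeta_2=0\}$ and $\{\zeta_1=0\}$ with their complex orientations. This is always possible, because the chart is allowed to reverse the orientation of $X$; so the sign of the double point is irrelevant. Let $\chi:[0,\infty)\to[0,1]$ be smooth, $1$ on $[0,\frac14]$ and $0$ on $[\frac12,\infty)$. With $R^2=|\zeta_1|^2+|\zeta_2|^2$ and small $\theta>0$ put $F=\zeta_1\zeta_2-\theta\chi(R^2)$.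

Where $R^2\le\frac14$, $F^{-1}(0)$ is the smooth curve $\zeta_1\zeta_2=\theta$. Where $R^2\ge\frac14$, the complex-linear form $d(\zeta_1\zeta_2)=\zeta_1d\zeta_2+\zeta_2d\zeta_1$ has norm $R\ge\frac12$, so it maps the unit ball onto a disc of radius at least $\frac12$. The perturbation $\theta\,d\chi$ has norm $O(\theta)$, so $dF$ is still onto for $\theta$ small. Thus $F^{-1}(0)$ is a smooth surface. Oriented as a preimage, it agrees with the two oriented planes where $R^2\ge\frac12$. Rescale this model by $r$, and replace the sheets inside the ball of radius $r$ by it. The integral $\int|\sigma|$ changes by $O(r^2)$, and the homology class is unchanged, since the difference is a cycle in a ball. Do this at every double point with $r$ small. $\square$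

*Example.* In $T^2\times S^2$ the surfaces $T^2\times\{\mathrm{pt}\}$ and $\{\mathrm{pt}\}\times S^2$ meet in one point. Resolving it gives an embedded surface dual to $\alpha+\beta$.

**Lemma 5 (connecting components).** Let $\Sigma''\subset X$ be a non-empty embedded closed oriented surface, $\sigma$ a 2-form, $\varepsilon>0$. There is a connected embedded closed oriented surface homologous to $\Sigma''$ whose integral $\int|\sigma|$ exceeds $\int_{\Sigma''}|\sigma|$ by at most $\varepsilon$.

*Proof.* $X$ is connected and $\Sigma''$ has codimension two, so its complement is connected. If $\Sigma''$ has at least two components, join two of them by an embedded arc $\gamma\cong I=[0,1]$ that meets $\Sigma''$ only at its ends, transversally. Choose charts $(x,y)$ at the ends in which $\Sigma''=\{x=0\}$ and $\gamma$ is the positive $x_1$-axis, and a metric on $X$ that is Euclidean there.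

In the rank-3 normal bundle of $\gamma$ choose an oriented 2-plane field $E$ that is the constant oriented plane $T\Sigma''$ near the beginning, and the constant plane $T\Sigma''$ with *reversed* orientation near the end. This is possible, since the bundle is trivial over $I$ and the oriented planes in $\mathbb R^3$ form the connected space $S^2$. For small $r$ the radius-$r$ disc bundle of $E$ embeds by $\exp$ as $I\times D^2$ and meets $\Sigma''$ only in the end discs $D_0,D_1$. Orient discs by $E$, so that $\Sigma''$ contains $+D_0$ and $-D_1$. With $T=I\times\partial D^2$,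
$$\partial(I\times D^2)=D_1-D_0-T .$$
Therefore $\Sigma''+D_1-D_0-T$ is a cycle homologous to $\Sigma''$. It is $\Sigma''$ with both discs removed and the tube glued in compatibly with the orientations. Near the ends $E$ is constant, so we are in model (C); round the corners. The tube has area $O(r)$ and everything else changes by $O(r^2)$. There is one component fewer. Iterate. $\square$

*Consequence: $\mathcal S\ne\emptyset$.* Take a complex line bundle whose $c_1$ lifts $h$. The zero set of a transverse section is embedded and dual to $h$, and it is non-empty since $h\ne0$. Lemma 5 makes it connected, and (3) with $k=1$ gives $\tau_{\Sigma,\delta}\in\mathcal S$.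

**Lemma 6 (tubing).** Let $\Sigma_1,\dots,\Sigma_N$ be connected embedded surfaces dual to $k_1h,\dots,k_Nh$ with $k_i\ge1$, pairwise transverse and without triple points. Let $\mathcal B$ be a compact set of 2-forms and $\varepsilon>0$. Then there are connected embedded $\Sigma_j'$ homologous to $\Sigma_j$, pairwise transverse, without triple points, with all mutual intersections positive, and $\int_{\Sigma_j'}|\beta|\le\int_{\Sigma_j}|\beta|+\varepsilon$ for $\beta\in\mathcal B$.

*Proof.* Suppose that $\Sigma_i\cap\Sigma_j$, $i\ne j$, contains a negative point $p_-$. The signs of the intersection points add up to $\Sigma_i\cdot\Sigma_j=k_ik_jm>0$, so there is also a positive point $p_+$. We remove both by a tube running along $\Sigma_j$.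

Take a tubular neighborhood of $\Sigma_j$ as in (T). Since $\Sigma_j$ is connected, it contains an embedded arc $\gamma$ from $p_-$ to $p_+$ that avoids all other intersection points on $\Sigma_j$. We may take it to be a straight ray in the charts near its ends, and after rotating the $x$-coordinates this ray is the positive $x_1$-axis. For small $r$ the radius-$r$ normal disc bundle $I\times D^2$ of $\Sigma_j$ over $\gamma$ is disjoint from all $\Sigma_l$, $l\ne i,j$, and meets $\Sigma_i$ exactly in the fibres $D_\pm$ over $p_\pm$. Orient the discs as normal fibres of $\Sigma_j$. By the meaning of the signs, $\Sigma_i$ contains $+D_+$ and $-D_-$. With $T=I\times\partial D^2$ we have $\partial(I\times D^2)=D_+-D_--T$, so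
$$\Sigma_i-(D_+-D_--T)$$
is a cycle homologous to $\Sigma_i$, namely $\Sigma_i$ with $D_\pm$ removed and the tube glued in compatibly with the orientations. Round corners by (C); the result still avoids $\Sigma_j=\{y=0\}$ near the corners.

The new $\Sigma_i$ is embedded. It is connected, because a connected surface minus two discs is connected. Its intersections with $\Sigma_j$ are the old ones minus $p_\pm$, those with the other surfaces are unchanged, and nothing changes near the remaining intersection points. The integral $\int|\beta|$ grows by at most $O(r)$, uniformly on $\mathcal B$. Each step lowers the number of negative intersection points by one, so finitely many steps with $r$ small suffice. $\square$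

## 7. Minimal $\sigma$-area is at most $\|\sigma\wedge\sigma\|_1$

We now produce two-dimensional objects with small $\int|\sigma|$, first as real singular chains. Fix $\sigma\in h$. Let $C_*$ be the real *smooth* singular chains of $X$, and give $C_2$ the seminorm
$$\Big\|\sum a_ss\Big\|_\sigma=\sum|a_s|\int_{\Delta^2}|s^*\sigma| .$$
For example, for $\sigma=\alpha+\beta$ on $T^2\times S^2$, an ordered smooth triangulation of $T^2\times\{\mathrm{pt}\}$ gives a cycle of seminorm $1$, while a simplex lying in $\{x_1=\mathrm{const}\}\cap\{H_1=\mathrm{const}\}$ has seminorm $0$.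

Let $f:\Sigma_0\to X$ be a smooth map of a closed oriented surface dual to $h$, for instance the zero set of a section as above. Triangulate $\Sigma_0$ smoothly with ordered vertices, with order-preserving characteristic maps $t_i$ of the triangles and orientation signs $\epsilon_i$. Then $z_0=\sum\epsilon_i\,f\circ t_i$ is a smooth singular cycle representing $f_*[\Sigma_0]$. Put
$$D=\inf_{q\in C_3}\|z_0+\partial q\|_\sigma .$$
Every $z_0+\partial q$ has $\sigma$-integral $h\cdot h=m$, so $D\ge m$.

**Proposition 7.** $D\le\|\sigma\wedge\sigma\|_1$.

Here is why one should believe this. By Hahn–Banach, $D$ is the value on $z_0$ of a linear functional that vanishes on boundaries and is bounded by the seminorm. If the functional were integration of a smooth closed 2-form $\eta$, the bound would say $|\eta(a,b)|\le|\sigma(a,b)|$ on all pairs $a,b$. In a coframe with $\sigma=ae^{12}+be^{34}$ this would give $|\eta\wedge\sigma|=|a\eta_{34}+b\eta_{12}|\,d\mathrm{vol}\le2|ab|\,d\mathrm{vol}=|\sigma\wedge\sigma|$, and $D=\int_{\Sigma_0}f^*\eta=\int_X\eta\wedge\sigma\le\|\sigma\wedge\sigma\|_1$. The trouble is that Hahn–Banach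 gives only a linear functional on singular chains, and no form. The remedy is to average it over small translations in an ambient Euclidean space, and to check that the averaged functional *is* a form.

**Step 1: the functional.** We may assume $D>0$. On $C_2/\partial C_3$ the quotient seminorm of the class of $z_0$ is $D$. Hahn–Banach gives a linear $L:C_2\to\mathbb R$ with $L|_{\partial C_3}=0$, $L(z_0)=D$ and $|L(s)|\le\int_{\Delta^2}|s^*\sigma|$ for every smooth 2-simplex $s$.

**Step 2: affine triangles.** This step moves $L$ to Euclidean space, where translations are available. Embed $X\subset\mathbb R^N$ and write $Y_c=\{\mathrm{dist}(\cdot,X)<c\,\delta_0\}$. Choose $\delta_0>0$ such that the nearest-point projection $R$ onto $X$ is smooth near the closure of $Y_4$. Let $[p,q,r]$ be the affine simplex with ordered vertices $p,q,r$, and for $[p,q,r]\subset Y_4$ put $\Lambda(p,q,r)=L(R\circ[p,q,r])$. Then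
$$|\Lambda(p,q,r)|\le\int_{[p,q,r]}|R^*\sigma|\le C\,\mathrm{area}[p,q,r],\tag{4}$$
so $\Lambda=0$ on degenerate triangles. Moreover, whenever $[p,q,r,s]\subset Y_4$,
$$\Lambda(q,r,s)-\Lambda(p,r,s)+\Lambda(p,q,s)-\Lambda(p,q,r)=0,\tag{5}$$
because $L$ vanishes on the boundary of the smooth simplex $R\circ[p,q,r,s]$.

Let $0<\delta\le\delta_0$, and let $\rho\ge0$ be a smooth function on $\mathbb R^N$ with compact support in $\{|v|<\delta\}$ and $\int\rho=1$. Put
$$\Lambda^\rho(p,q,r)=\int\rho(v)\,\Lambda(p+v,q+v,r+v)\,dv .$$

**Lemma 8.** There is a smooth closed 2-form $\eta$ on $Y_3$ with $\Lambda^\rho(p,q,r)=\int_{[p,q,r]}\eta$ for every affine triangle contained in a ball $B(o,\delta_0)$ with $o\in Y_2$. Moreover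
$$|\eta_p(a,b)|\le\int\rho(v)\,|(R^*\sigma)_{p+v}(a,b)|\,dv.\tag{6}$$

*Proof.* Let $o\in Y_2$, $\hat B=B(o,2\delta_0)\subset Y_4$ and $B=B(o,\delta_0)$. The balls $B$ obtained this way cover exactly $Y_3$.

*A primitive of $\Lambda$.* For $p,q\in\hat B$ put $M(p,q)=\Lambda(o,p,q)$. Since $\hat B$ is convex, (5) applies to the vertices $o,p,q,r$ and gives
$$\Lambda(p,q,r)=M(q,r)-M(p,r)+M(p,q).\tag{7}$$
From (4) and (7) we read off four properties.

* $M(p,p)=0$, and with $r=p$: $M(q,p)=-M(p,q)$.
* $M(p,r)=M(p,q)+M(q,r)$ for collinear $p,q,r$.
* $|M(p,q)|\le C\,\mathrm{area}[o,p,q]\le C'|p-q|$.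
* $M(p,q)-M(p',q)=M(p,p')-\Lambda(p,p',q)=O(|p-p'|)$.

The last one, with antisymmetry, shows that $M$ is continuous. So $\Lambda$ is continuous in its vertices on $\hat B$, and $\Lambda^\rho$ is well defined for triangles in $B$. For $p,q\in B$ put $M^\rho(p,q)=\int\rho(v)M(p+v,q+v)\,dv$. Averaging (7) over translations,
$$\Lambda^\rho(p,q,r)=M^\rho(q,r)-M^\rho(p,r)+M^\rho(p,q).\tag{8}$$
The aim is now to show that $M^\rho$ is integration of a smooth 1-form.

*A density along lines.* For a vector $a$ and $c\in\hat B$ put $A_a(c)=\limsup_{n\to\infty}n\,M(c,c+a/n)$. The function $c\mapsto nM(c,c+a/n)$ is continuous on the open set where it is defined; extended by $0$ it is Borel. Hence $A_a$ is Borel, and $|A_a|\le C'|a|$. For a segment $\{c+sa:0\le s\le t\}\subset\hat B$, collinear additivity gives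
$$M(c,c+(s+s')a)-M(c,c+sa)=M(c+sa,c+sa+s'a).$$
So $s\mapsto M(c,c+sa)$ is Lipschitz, its derivative wherever it exists (with $s<t$) is $A_a(c+sa)$, and $M(c,c+ta)=\int_0^tA_a(c+sa)\,ds$.

*Averaging the density.* For $p\in B$ let
$$A_a^\rho(p)=\int\rho(v)A_a(p+v)\,dv=\int\rho(v'-p)A_a(v')\,dv',$$
which is smooth in $p$ because $A_a$ is bounded and Borel. The function $(v,s)\mapsto A_a(p+v+sa)$ is bounded and Borel, so Fubini gives
$$M^\rho(p,p+ta)=\int_0^tA_a^\rho(p+sa)\,ds\qquad(t\ge0).\tag{9}$$
For $t>0$ also $M^\rho(p,p-ta)=-M^\rho(p-ta,p)=-\int_0^tA_a^\rho(p-ta+sa)\,ds$. So $A_a^\rho(p)=\frac d{dt}\big|_{t=0}M^\rho(p,p+ta)$ as a two-sided derivative. Consequently $A^\rho_{ca}=cA^\rho_a$ for all $c\in\mathbb R$.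

*Additivity.* By (8),
$$M^\rho(p,p+t(a+b))=M^\rho(p,p+ta)+M^\rho(p+ta,p+ta+tb)-\Lambda^\rho(p,p+ta,p+t(a+b)).$$
The last term is $O(t^2)$ by (4). By (9), $\frac1tM^\rho(p+ta,p+ta+tb)=\frac1t\int_0^tA^\rho_b(p+ta+sb)\,ds\to A^\rho_b(p)$ as $t\downarrow0$. Dividing by $t$ and letting $t\downarrow0$, $A^\rho_{a+b}=A^\rho_a+A^\rho_b$.

*The form.* So $A^\rho$ is linear in $a$ and smooth in $p$: a smooth 1-form on $B$, with $M^\rho(p,q)=\int_{[p,q]}A^\rho$ by (9). By (8), $\Lambda^\rho(p,q,r)=\int_{\partial[p,q,r]}A^\rho=\int_{[p,q,r]}dA^\rho$ for triangles in $B$. Put $\eta=dA^\rho$ on $B$. It is closed. Since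
$$\eta_p(a,b)=\lim_{t\downarrow0}2t^{-2}\Lambda^\rho(p,p+ta,p+tb)$$
does not involve $o$, the local forms agree on overlaps and define $\eta$ on $Y_3$. Finally, (4) gives $|\Lambda^\rho(p,p+ta,p+tb)|\le\int\rho(v)\int_{[p+v,\,p+ta+v,\,p+tb+v]}|R^*\sigma|\,dv$. Multiply by $2t^{-2}$ and let $t\downarrow0$ to get (6). $\square$

**Step 3: $D=\int_X\eta\wedge\sigma$.** Here we check that averaging has not changed the value on our cycle. Replace the triangulation of $\Sigma_0$ by a fine ordered subdivision, keeping the notation $t_i,\epsilon_i$. Let $f':\Sigma_0\to\mathbb R^N$ agree with $f$ at the vertices and be affine on the triangles (in the coordinates $t_i$). It is continuous, and for a fine subdivision the image triangles $T_i=f'\circ t_i$ have diameter less than $\delta_0$ and $|f'-f|<\delta_0$. Each $T_i$ lies in $B(o,\delta_0)$, where $o\in X$ is one of its vertices.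

For $|v|<\delta$ the straight-line homotopy from $f$ to $f'+v$ stays in $Y_2$. Composed with $R$ it is a homotopy in $X$ from $f$ to $R\circ(f'+v)$. So the smooth singular cycle $c_v=\sum\epsilon_i\,R\circ(T_i+v)$ represents $f_*[\Sigma_0]=[z_0]$. Smooth and continuous singular homology agree, so $c_v-z_0\in\partial C_3$ and $L(c_v)=D$. Moreover the straight-line homotopy from $f$ to $f'$ lies in $Y_2$ and is smooth on each (triangle)$\times I$. So Stokes' theorem applies to the closed form $\eta$; the contributions of the side faces cancel, and $\int f^*\eta=\int f'^*\eta$. Since $f$ is dual to $h$ and $\sigma\in h$,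
$$\int_X\eta\wedge\sigma=\int_{\Sigma_0}f^*\eta=\int_{\Sigma_0}f'^*\eta=\sum_i\epsilon_i\Lambda^\rho(T_i)=\int\rho(v)L(c_v)\,dv=D.$$

**Step 4: the estimate.** Fix a metric on $X$ and $\varepsilon>0$. Since $R|_X=\mathrm{id}$, we have $(R^*\sigma)_p(a,b)=\sigma_p(a,b)$ for $a,b\in T_pX$. By uniform continuity of $R^*\sigma$ and (6), for $\delta$ small, $|\eta(a,b)|\le|\sigma(a,b)|+\varepsilon$ for all orthonormal $a,b\in T_pX$, $p\in X$. Write $\sigma=ae^{12}+be^{34}$ at a point. Then
$$|\eta\wedge\sigma|=|a\eta_{34}+b\eta_{12}|\,d\mathrm{vol}\le\big(|a|(|b|+\varepsilon)+|b|(|a|+\varepsilon)\big)d\mathrm{vol}=|\sigma\wedge\sigma|+\varepsilon(|a|+|b|)\,d\mathrm{vol}.$$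
Integrating, $D\le\|\sigma\wedge\sigma\|_1+C''\varepsilon$ with $C''$ independent of $\varepsilon$. Here $\eta$ depends on $\delta$ and $\rho$, but $D$ does not. Let $\varepsilon\to0$. This proves Proposition 7. $\square$

## 8. From a singular cycle to a connected embedded surface

**Proposition 9.** Let $\sigma\in\mathcal S$. There are $k\ge1$ and a connected, closed, oriented, embedded surface $\Sigma\subset X$ dual to $kh$ with $\frac1k\int_\Sigma|\sigma|<\kappa m$.

*Proof.* Proposition 7 gives real chains; we make them integral, then a surface, then smooth, then embedded and connected.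

**Step 1: an integral cycle.** Since $D\le\|\sigma\wedge\sigma\|_1<\kappa m$, there is $q\in C_3$ with $\|z_0+\partial q\|_\sigma<\kappa m$. Only finitely many simplices occur in $q$, so a small change of its coefficients keeps the inequality, and we may take them rational. With $k$ a common denominator, $z=k(z_0+\partial q)$ is an integral smooth cycle dual to $kh$ with $\|z\|_\sigma<\kappa km$. This is where the multiple $k$ comes from.

**Step 2: gluing.** We realize $z$ as the image of a closed surface. Write $z$ as a sum of signed simplices, each repeated according to its multiplicity. Since $\partial z=0$, the edges with their total signs in $\partial z$ can be paired so that paired edges are equal singular 1-simplices with opposite signs. Glue the triangles along paired edges by the vertex-order-preserving identification. Each edge is glued to exactly one other, so the links of vertices are circles and the result is a closed surface $\Sigma'$. Because the signs in each pair are opposite, the signed orientations of the triangles fit together to an orientation. The simplices fit together to a continuous $f':\Sigma'\to X$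 with $f'_*[\Sigma']=[z]$ and $\int_{\Sigma'}|f'^*\sigma|=\|z\|_\sigma$.

**Step 3: smoothing.** We make $f'$ smooth with control of the integral. Give $\Sigma'$ the flat metric with equilateral triangles of side $1$. Away from the vertices it is locally isometric to $\mathbb R^2$. Near a vertex where $n$ corners meet it is a cone with polar coordinates $(r,\theta)$, $\theta\in\mathbb R/\frac{n\pi}3\mathbb Z$, and $(r,\theta)\mapsto(r,6\theta/n)$ is a bi-Lipschitz chart, smooth off the vertex. These charts give a smooth structure whose smooth metrics are bi-Lipschitz to the flat one. Each simplex is smooth on its closed triangle, so $f'$ is Lipschitz, and it is smooth on the open triangles.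

Let $\chi_\alpha$ be a partition of unity subordinate to finitely many charts, and let $(f'*\rho_n)_\alpha$ be the mollification of $f'$, as a map into $\mathbb R^N$, in the chart $\alpha$, where $\rho_n$ is a mollifier on $\mathbb R^2$ with support shrinking to $0$. With $R$ as in Section 7, put $f_n=R\circ\sum_\alpha\chi_\alpha(f'*\rho_n)_\alpha$. Since $\sum_\alpha d\chi_\alpha=0$,
$$d\Big(\sum_\alpha\chi_\alpha(f'*\rho_n)_\alpha\Big)=\sum_\alpha\chi_\alpha\,d(f'*\rho_n)_\alpha+\sum_\alpha d\chi_\alpha\,\big((f'*\rho_n)_\alpha-f'\big),$$
so the $f_n$ are uniformly Lipschitz. They converge to $f'$ uniformly, and in $C^1_{loc}$ on the open triangles. The densities $|f_n^*\sigma|$ are therefore uniformly bounded and converge almost everywhere to $|f'^*\sigma|$. By dominated convergence $\int|f_n^*\sigma|\to\|z\|_\sigma$. For $n$ large $f''=f_n$ is homotopic to $f'$ and $\int_{\Sigma'}|f''^*\sigma|<\kappa km$.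

**Step 4: embedding.** By Whitney, after a $C^\infty$-small perturbation $f''$ is an immersion whose only multiple points are finitely many transverse double points. The strict inequality and the homotopy class survive. Lemma 4 gives an embedded surface, still dual to $kh$ and with $\int|\sigma|<\kappa km$. It is non-empty since $kh\ne0$. Lemma 5 makes it connected. $\square$

## 9. Contracting families in $\mathcal S$

*Proof of Proposition 2.* We know that $\mathcal S\ne\emptyset$ (Section 6). Let $z\mapsto\sigma_z$ be a continuous map $K\to\mathcal S$, $K\ne\emptyset$.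

**Step 1: finitely many surfaces.** Proposition 9 serves one form at a time; compactness makes finitely many surfaces serve all of $K$. For $y\in K$ choose $\Sigma_y,k_y$ for $\sigma_y$ by Proposition 9. The set $\{z:\int_{\Sigma_y}|\sigma_z|<\kappa k_ym\}$ is an open neighborhood of $y$. Take a finite subcover $V_1,\dots,V_N$ with surfaces $\Sigma_j$ and multiplicities $k_j$, and a partition of unity $\varphi_j$ with compact supports $K_j\subset V_j$; discard the indices with $K_j=\emptyset$. Then
$$\sup_{z\in K_j}\int_{\Sigma_j}|\sigma_z|<\kappa k_jm\qquad\text{for each }j.\tag{10}$$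

**Step 2: positive intersections.** The set $\mathcal B=\{\sigma_z:z\in K\}$ is compact, so the finitely many strict inequalities (10) survive small ambient isotopies making the $\Sigma_j$ pairwise transverse without triple points. They also survive the modification of Lemma 6 with this $\mathcal B$ and $\varepsilon$ small. So we may assume in addition that for $i\ne j$ all intersection points of $\Sigma_i,\Sigma_j$ are positive. There are then exactly $\Sigma_i\cdot\Sigma_j=k_ik_jm$ of them.

**Step 3: Thom forms and their cross terms.** For each $i$ use a tubular neighborhood of $\Sigma_i$ adapted to the other surfaces as in (T), with the induced metric on the normal bundle, and put $\tau_i=\tau_{\Sigma_i,\delta_i}$. For $\delta_i$ small and $j\ne i$, $\Sigma_j$ meets the support of $\tau_i$ only in $k_ik_jm$ fibre discs, oriented as fibres by positivity. On a fibre $\mathrm{pr}^*e$ vanishes, so there $\tau_i=\frac1{k_i}d\varrho_{\delta_i}\wedge\psi\ge0$, with integral $1/k_i$. Hence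
$$\int_{\Sigma_j}|\tau_i|=\frac{k_ik_jm}{k_i}=k_jm\qquad(j\ne i).\tag{11}$$
If negative intersections had remained, the right side would be larger by twice their number divided by $k_i$; this is why Lemma 6 was needed.

Choose $\delta_1,\delta_2,\dots,\delta_N$ successively, small enough. When $\delta_j$ is chosen, the forms $\tau_i$, $i<j$, are fixed. Lemma 3, applied to $\Sigma_j$ and the forms in $\{\sigma_z:z\in K_j\}\cup\{\tau_i:i<j\}$, together with (3), allows us to achieve the following.

* $\|\sigma_z\wedge\tau_j\|_1<\kappa m$ for $z\in K_j$: the limit as $\delta_j\to0$ is $\frac1{k_j}\int_{\Sigma_j}|\sigma_z|$, uniformly in $z$, and (10) applies.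
* $\|\tau_i\wedge\tau_j\|_1<\kappa m$ for $i<j$: the limit is $\frac1{k_j}\int_{\Sigma_j}|\tau_i|=m$ by (11).
* $\|\tau_j\wedge\tau_j\|_1=m<\kappa m$.

**Step 4: the homotopy.** Put $H_s(z)=(1-s)\sigma_z+s\sum_j\varphi_j(z)\tau_j\in h$ for $s\in[0,1]$. Then
$$H_s\wedge H_s=(1-s)^2\sigma_z\wedge\sigma_z+2s(1-s)\sum_j\varphi_j\,\sigma_z\wedge\tau_j+s^2\sum_{i,j}\varphi_i\varphi_j\,\tau_i\wedge\tau_j .$$
The coefficients are non-negative with sum $(1-s)^2+2s(1-s)+s^2=1$. If $\varphi_j(z)\ne0$ then $z\in K_j$, so every form occurring with non-zero coefficient has $L^1$ norm below $\kappa m$. Hence $H_s(z)\in\mathcal S$. In the same way the whole simplex spanned by $\tau_1,\dots,\tau_N$ lies in $\mathcal S$, so $z\mapsto\sum_j\varphi_j(z)\tau_j$ contracts linearly to the constant $\tau_1$ inside $\mathcal S$. $\square$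

## 10. Path connectedness over connected open sets

*Proof of Theorem A.*

**Step 1: rational balls.** Let $B=B_r([h])$ be a rational ball. Choose $\sigma\in\mathcal S$; by Lemma 1(c) and (a), $G_\delta(\sigma)\in M_\sigma\subset\pi^{-1}(B)$ for small $\delta$, so $\pi^{-1}(B)\ne\emptyset$. Let $g,g'\in\pi^{-1}(B)$. By Lemma 1(a),(b) there are $\sigma,\sigma'\in\mathcal S$ with $g\in M_\sigma$, $g'\in M_{\sigma'}$. By Proposition 2 there is a path $\sigma_s$ in $\mathcal S$ from $\sigma$ to $\sigma'$. It is compact, so by Lemma 1(c), for small $\delta$, $s\mapsto G_\delta(\sigma_s)\in M_{\sigma_s}$ is a path in $\pi^{-1}(B)$. By Lemma 1(d), $g$ is joined to $G_\delta(\sigma)$ inside $M_\sigma$ and $G_\delta(\sigma')$ to $g'$ inside $M_{\sigma'}$, and by Lemma 1(a) these sets lie in $\pi^{-1}(B)$. So $\pi^{-1}(B)$ is non-empty and path connected.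

**Step 2: chains of balls.** $U$ is the union of the rational balls it contains. If two of these meet, their intersection contains a rational ball, whose preimage is non-empty; so the two preimages have a common point. Since $U$ is connected, any two of the balls are joined by a finite chain of such balls with consecutive ones meeting. Hence $\pi^{-1}(U)$ is non-empty and path connected. $\square$

*Proof of the Corollary, $X$ connected.* A chamber is a component of the complement, in the manifold $\Omega_X$, of a locally finite union of closed hypersurfaces. So it is open and connected, and Theorem A applies with $U=\mathcal C$.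

*Chambers are convex.* This holds whether or not $X$ is connected. Lift $\Omega_X$ to one component of $\{x^2>0\}$, a convex cone. On the lift of a chamber the signs of all $\xi\cdot x$ ($\xi$ defining a wall) are constant. The set of points of the cone with these signs is convex and misses all walls; being connected and containing the chamber, it is the chamber.

*Disconnected $X$.* Exactly one component $X_0$ has $b^+=1$; let $X_1,\dots$ be the others. A self-dual harmonic form vanishes on $X_i$, $i\ge1$, so $\mathrm{Met}(X)=\prod_i\mathrm{Met}(X_i)$ and $\pi(g)=\pi_{X_0}(g|_{X_0})\in\mathbb P(H^2(X_0;\mathbb R))\subset\mathbb P(H^2(X;\mathbb R))$. The set $\mathcal C\cap\Omega_{X_0}$ is open in $\Omega_{X_0}$ and convex, hence connected. If it is empty there is nothing to prove. Otherwise $\pi^{-1}(\mathcal C)=\pi_{X_0}^{-1}(\mathcal C\cap\Omega_{X_0})\times\prod_{i\ge1}\mathrm{Met}(X_i)$ is path connected by Theorem A for $X_0$ and convexity of the other factors. So the Corollary holds for all $X,w,p$. $\square$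

## 11. The period map as a weak equivalence, and its fibres

Let $X$ be connected, $n=b^-(X)$. We use the standard fact that the $g$-harmonic representative of a fixed class depends continuously on $g\in\mathrm{Met}(X)$, and smoothly on parameters for smooth finite-dimensional families, because $\ker\Delta_g$ on 2-forms has constant dimension. By (1), $\mathcal E_g(x)=2(x\cdot u)^2-x^2$ for every class $x$, so $(x\cdot u)^2$, and by polarization $(x\cdot u)(y\cdot u)$, are smooth on such families; these products determine $[u]=\pi(g)$ smoothly. Hence $\pi$ is smooth on smooth finite-dimensional families.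

**Lemma 10.** Let $B=B_r([h])$ be a rational ball. Every continuous $\phi:S^d\to\pi^{-1}(B)$, $d\ge0$, extends to a continuous map $D^{d+1}\to\pi^{-1}(B)$.

*Proof.* Let $\sigma_y$ be the $\phi(y)$-harmonic form in $h$. It depends continuously on $y$. Since it minimizes the norm, $\phi(y)\in M_{\sigma_y}$, and $\sigma_y\in\mathcal S$. By Proposition 2 with $K=S^d$ the map $y\mapsto\sigma_y$ extends to $\sigma:D^{d+1}\to\mathcal S$. By Lemma 1(c), for small $\delta$, $z\mapsto G_\delta(\sigma_z)$ is a continuous map $D^{d+1}\to\pi^{-1}(B)$. On a collar, join $\phi(y)$ to $G_\delta(\sigma_y)$ by the path of Lemma 1(d), which stays inside $M_{\sigma_y}\subset\pi^{-1}(B)$ and is continuous in $y$. $\square$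

*Proof of Theorem B, part 1.* By Lemma 10 and Theorem A, $\pi^{-1}(B)$ is non-empty and weakly contractible for every rational ball $B$, and $B$ is contractible. So $\pi^{-1}(B)\to B$ is a weak homotopy equivalence. McCord's theorem (Duke Math. J. 33 (1966), Theorem 6) passes from such pieces to the whole: if $p:E\to Y$ is continuous and $\mathcal U$ is an open cover of $Y$ such that for $x\in V\cap V'$, $V,V'\in\mathcal U$, there is $V''\in\mathcal U$ with $x\in V''\subset V\cap V'$, and each $p^{-1}(V)\to V$, $V\in\mathcal U$, is a weak homotopy equivalence, then $p$ is a weak homotopy equivalence. Apply it to $\pi^{-1}(U)\to U$ and the rational balls in $U$. Chambers are convex, hence contractible, so their preimages are weakly contractible. $\square$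

For part 2 we first lift maps approximately, with an error that grows in a controlled way with the dimension of the skeleton.

**Lemma 11 (approximate lifting).** Let $P$ be a finite polyhedron, $Q\subset P$ a subpolyhedron, $F:P\to\Omega_X$ continuous, $G:Q\to\mathrm{Met}(X)$ continuous with $\pi G=F|_Q$, and $\varepsilon>0$. Then $G$ extends continuously to $P$ with $d(\pi G,F)<\varepsilon$.

*Proof.* Let $N=\dim P$ and $\varepsilon_j=5^{j-N}\varepsilon$. Subdivide until $\mathrm{diam}\,F(\Delta)<\varepsilon_0$ for all simplices. Choose $G$ at the vertices outside $Q$ with $d(\pi G,F)<\varepsilon_0$, by Theorem A. Suppose that $G$ is defined on $P^{(j)}\cup Q$ with error less than $\varepsilon_j$. Let $\Delta$ be a $(j+1)$-simplex not in $Q$, $z_0\in\Delta$, and $c=[h]$ with $h$ integral and $d(c,F(z_0))<\varepsilon_j$. For $z\in\partial\Delta$,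
$$d(\pi G(z),c)\le d(\pi G(z),F(z))+d(F(z),F(z_0))+d(F(z_0),c)<\varepsilon_j+\varepsilon_0+\varepsilon_j\le3\varepsilon_j .$$
By Lemma 10, $G$ extends over $\Delta$ with $\pi G(\Delta)\subset B_{3\varepsilon_j}(c)$. The error on $\Delta$ is then less than $3\varepsilon_j+\varepsilon_j+\varepsilon_0\le5\varepsilon_j=\varepsilon_{j+1}$. $\square$

*Proof that $\pi$ is surjective.* If $n=0$, $\Omega_X$ is a point; let $n>0$. Let $x\in\Omega_X$ and let $\bar D$ be the closed ball of radius $1$ about $x$. Lemma 11, applied to the inclusion $\bar D\to\Omega_X$ with $Q=\emptyset$ and $\varepsilon=\frac12$, gives $G:\bar D\to\mathrm{Met}(X)$ with $d(\pi G(z),z)<\frac12$. The geodesic homotopy from the identity to $\pi G$ moves points by less than $\frac12$, so it keeps $\partial\bar D$ away from $x$. Hence $\pi G$ has degree $1$ over $x$, and $x\in\pi(\mathrm{Met}(X))$. $\square$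

To correct an approximate lift to an exact one we need $\pi$ to be a submersion.

**Lemma 12.** For every $g$ there are symmetric tensors $k_1,\dots,k_n$ such that $c\mapsto\pi(g+\sum c_jk_j)$ is a local diffeomorphism at $0\in\mathbb R^n$.

*Proof.* *A pointwise computation.* Let $k$ be a $g$-traceless symmetric tensor, diagonal at a point in an oriented orthonormal basis with eigenvalues $2\mu_i$, $\sum\mu_i=0$. By (2) to first order, the derivative of $|\sigma|^2d\mathrm{vol}$ in the direction $k$ is $-2\sum_{i<j}(\mu_i+\mu_j)\sigma_{ij}^2\,d\mathrm{vol}$. With $\nu_i=\mu_1+\mu_{i+1}$ we have $\mu_3+\mu_4=-\nu_1$, $\mu_2+\mu_4=-\nu_2$, $\mu_2+\mu_3=-\nu_3$, so it equals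
$$-2\big[\nu_1(\sigma_{12}^2-\sigma_{34}^2)+\nu_2(\sigma_{13}^2-\sigma_{42}^2)+\nu_3(\sigma_{14}^2-\sigma_{23}^2)\big]d\mathrm{vol}=-8\sum_i\nu_is_ia_i\,d\mathrm{vol}.$$
Here $\sigma_{12}=s_1+a_1$, $\sigma_{34}=s_1-a_1$, and so on, so $s$ and $a$ are coordinates of $\sigma^+$ and $\sigma^-$. Thus the derivative is $B_k(\sigma^+,\sigma^-)\,d\mathrm{vol}$ with $B_k$ bilinear and linear in $k$. If $B_k=0$ at a point, then $\nu=0$ there, so $\mu_2=\mu_3=\mu_4=-\mu_1$, and $\sum\mu_i=0$ gives $\mu=0$. Both $\mathrm{Sym}^2_0$ and $(\Lambda^+\otimes\Lambda^-)^*$ have rank $9$, so $k\mapsto B_k$ is an isomorphism between them.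

*The derivative of the period.* Let $\omega$ be a unit generator of $\mathcal H^+(g)$, $u=[\omega]$, $\beta\in\mathcal H^-(g)$, and $x=u+[\beta]$. For $g_t=g+tk$ let $u(t)$ be the unit period vector with $u(0)=u$. Then $\mathcal E_{g_t}(x)\le\|\omega+\beta\|_{g_t}^2$, with equality at $t=0$, where $\omega+\beta$ is harmonic. Both sides are differentiable on both sides of $0$, so their derivatives at $0$ agree:
$$4(x\cdot u)(x\cdot\dot u)=\int_XB_k(\omega,\beta)\,d\mathrm{vol}.$$
Since $u(t)^2=1$ we have $\dot u\perp u$, and $x\cdot u=1$. So $[\beta]\cdot\dot u=\frac14\int_XB_k(\omega,\beta)\,d\mathrm{vol}$.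

*Surjectivity.* Suppose that $k\mapsto\dot u\in u^\perp=\mathcal H^-(g)$ is not onto. Then some $\beta\ne0$ satisfies $\int_XB_k(\omega,\beta)\,d\mathrm{vol}=0$ for all $k$. By the isomorphism above, $\omega\otimes\beta\equiv0$, so $\omega$ or $\beta$ vanishes on a non-empty open set. This contradicts unique continuation for harmonic forms on the connected manifold $X$ (Aronszajn–Krzywicki–Szarski, Ark. Mat. 4 (1962)). So we can choose $k_1,\dots,k_n$ whose $\dot u$ form a basis of $u^\perp$, the tangent space of $\Omega_X$ at $[u]$. The inverse function theorem gives the claim. $\square$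

*Proof that the fibres are path connected.* If $n=0$ the only fibre is $\mathrm{Met}(X)$, which is convex. Let $n>0$, $g_0,g_1\in\pi^{-1}(x)$, and let $y$ be a chart of $\Omega_X$ near $x$ with $y(x)=0\in\mathbb R^n$.

**Step 1: a thickened approximate path.** We join whole local sections through $g_0$ and $g_1$. By Lemma 12 there are $r>0$ and smooth maps $s_0,s_1:\bar B_r\to\mathrm{Met}(X)$ into finite-dimensional affine spaces of tensors, with $s_i(0)=g_i$ and $y\pi s_i(u)=u$ (now $u\in\bar B_r\subset\mathbb R^n$). Apply Lemma 11 to $P=[0,1]\times\bar B_r$, $Q=\{0,1\}\times\bar B_r$, $F(t,u)=y^{-1}(u)$, the maps $s_i$ on $Q$, and small $\varepsilon$. We get a continuous $G$ with $G(i,u)=s_i(u)$ and $|y\pi G(t,u)-u|<r/2$. Extend $G$ to $[-1,2]\times\bar B_r$ by $s_0(u)$ for $t\le0$ and $s_1(u)$ for $t\ge1$.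

**Step 2: smoothing.** Let $G''=\sum_j\varphi_jG(z_j)$ for a fine smooth partition of unity $\varphi_j$ on $[-1,2]\times\bar B_r$ and points $z_j\in\mathrm{supp}\,\varphi_j$. Let $\lambda(t)\in[0,1]$ be smooth, $1$ for $t\notin(-\frac12,\frac32)$ and $0$ on a neighborhood of $[0,1]$, and put $G'=\lambda G+(1-\lambda)G''$. Where $\lambda\ne0$, $G$ is one of the smooth maps $s_i(u)$. So $G'$ is a smooth map into a finite-dimensional space of tensors, with values in the convex cone $\mathrm{Met}(X)$, and it is as close to $G$ as we like by uniform continuity. Since $\pi$ is continuous and the image of $G$ is compact, $F'=y\pi G'$ is defined and smooth, $|F'(t,u)-u|<r/2$, and $F'(t,u)=u$ for $t\notin(-\frac12,\frac32)$.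

**Step 3: transversality.** We perturb so that the zero set becomes a 1-manifold. $F'^{-1}(0)$ is compact. By Lemma 12 there are finitely many tensors $k_1,\dots,k_M$ whose images under $d\pi_{G'(z)}$ span the tangent space of $\Omega_X$ for all $z$ near $F'^{-1}(0)$. Let $\chi:[-1,2]\to[0,1]$ be smooth, positive exactly on $(-\frac34,\frac74)$. For small $a\in\mathbb R^M$ put $G'_a=G'+\chi(t)\sum a_jk_j$ and $F'_a=y\pi G'_a$. For $|a|$ small, $G'_a$ has values in $\mathrm{Met}(X)$, $|F'_a-u|<r/2$, the zeros of $F'_a$ are near $F'^{-1}(0)$, and the images of the $k_j$ under $d\pi_{G'_a(z)}$ span at these zeros.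

At a zero with $\chi>0$, the $a$-derivative of $F'_a$ is onto. Where $\chi(t)=0$, we have $F'_a(t,u)=u$ for all $u$, so at such a zero the $u$-derivative is onto. Thus $0$ is a regular value of $(z,a)\mapsto F'_a(z)$. By Sard, for almost every small $a$, $0$ is a regular value of $F'_a$. It is also one of the restriction to $t=-1,2$, where $F'_a=u$.

**Step 4: the arc.** For $|u|=r$ we have $|F'_a|>r/2$, so there are no zeros there. Hence $F_a'^{-1}(0)$ is a compact 1-manifold whose boundary consists of the zeros with $t=-1$ or $t=2$, that is, exactly of $(-1,0)$ and $(2,0)$. The component of $(-1,0)$ is an arc, and its other end can only be $(2,0)$. Its image under $G'_a$ is a path in $\pi^{-1}(x)$, from $G'_a(-1,0)=s_0(0)=g_0$ to $G'_a(2,0)=s_1(0)=g_1$. This proves Theorem B. $\square$
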